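\title{Open book genus is not additive under connected sum}

\begin{abstract}
The open book genus $\operatorname{obg}(M)$ of a closed orientable $3$-manifold $M$ is the least genus of a Heegaard splitting induced by an open book decomposition of $M$. We prove that $\operatorname{obg}(M_1\#\cdots\#M_n)\le\sum_i g(M_i)+2\max_i g(M_i)$, where $g$ is the Heegaard genus. It follows that the open book genus is not additive under connected sum, that $\operatorname{obg}(\#^nM)/n$ tends to $g(M)$, and that $\operatorname{obg}$ is additive on a class closed under connected sum only where it equals the Heegaard genus. Additivity fails for the explicit pair of lens spaces $L(19,7)$, $L(5,2)$.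
\end{abstract}

\section{Introduction}

The letters $M$, $M_i$ denote closed, connected, oriented $3$-manifolds. An \emph{open book decomposition} of $M$ is a pair $(B,\pi)$, where $B\subset M$ is a link and $\pi\colon M\setminus B\to S^1=\mathbb R/\mathbb Z$ is a fibration such that the closure of each fiber is a compact surface with boundary $B$. These closures are the \emph{pages}; all are homeomorphic to one compact connected orientable surface $\Sigma$ with nonempty boundary. The two halves $\pi^{-1}([0,1/2])\cup B$ and $\pi^{-1}([1/2,1])\cup B$ are homeomorphic to $\Sigma\times I$, so they are handlebodies of genus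
\[
k(\Sigma)=1-\chi(\Sigma)=2h+b-1,
\]
where $h$ is the genus of $\Sigma$ and $b$ the number of its boundary circles. Thus an open book induces a Heegaard splitting, that is, a decomposition of $M$ into two handlebodies with common boundary. The \emph{open book genus} $\operatorname{obg}(M)$ is the least genus of a splitting obtained in this way, that is, the minimum of $k(\Sigma)$ over all pages of open books of $M$. It does not depend on the orientation of $M$. The \emph{Heegaard genus} $g(M)$ is the least genus of any Heegaard splitting, so $g(M)\le\operatorname{obg}(M)$, and the difference measures how far the most economical splittings are from being doubles of a page.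

For coprime integers $p,q$, the lens space $L(p,q)$ is the union of a solid torus with meridian $\mu$ and longitude $\lambda$ and a second solid torus whose meridian is glued to $p\lambda+q\mu$. Thus $L(\pm1,q)\cong S^3$, $L(0,1)\cong S^1\times S^2$, and $g(L(p,q))=1$ for $p\ne\pm1$. Here $\cong$ means homeomorphic, by a map that need not preserve orientation. We use the classification of lens spaces: $H_1(L(p,q))\cong\mathbb Z/p$, and $L(p,q)\cong L(p,q')$ if and only if $q'\equiv\pm q^{\pm1}\pmod p$. The smallest values of the open book genus correspond to disk and annulus pages, and they are known: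
\begin{equation}\label{eq:small}
\begin{aligned}
\operatorname{obg}(M)=0&\iff M\cong S^3,\\
\operatorname{obg}(M)=1&\iff M\cong L(p,1)\text{ for some integer }p\neq\pm1 .
\end{aligned}
\end{equation}

It is also known that $\operatorname{obg}(M_1\#M_2)\le\operatorname{obg}(M_1)+\operatorname{obg}(M_2)$; the boundary connected sum of two pages is a page for $M_1\#M_2$, and $k$ adds. The problem we treat comes from \cite{Cengiz}: it is the conjecture that
\[
\operatorname{obg}(M_1\#M_2)=\operatorname{obg}(M_1)+\operatorname{obg}(M_2)\qquad\text{for all }M_1,M_2 .
\]
The guess is natural. Heegaard genus is additive by Haken's theorem, so equality holds whenever $\operatorname{obg}(M_i)=g(M_i)$ for both summands: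
\[
g(M_1)+g(M_2)=g(M_1\#M_2)\le\operatorname{obg}(M_1\#M_2)\le\operatorname{obg}(M_1)+\operatorname{obg}(M_2).
\]
By \eqref{eq:small} this covers all pairs with $\operatorname{obg}(M_i)\le1$. In general, additivity would mean that the excess $\operatorname{obg}-g$ has to be paid once for each summand. We show that an overhead paid once for the whole sum suffices.

\begin{theorem}\label{thm:main}
For all $M_1,\dots,M_n$,
\[
\operatorname{obg}(M_1\#\cdots\#M_n)\ \le\ \sum_{i=1}^n g(M_i)+2\max_i g(M_i).
\]
\end{theorem}

\begin{corollary}\label{cor:disproof}
Let $L=L(5,2)$. Additivity of the open book genus fails for at least one of the pairs $(L,L)$ and $(L\#L,\,L)$. In particular, the conjecture is false.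
\end{corollary}

\begin{proof}
Since $|H_1(L)|=5$, we have $L\not\cong S^3$, and $L\cong L(p,1)$ would force $p=\pm5$ and $2\equiv\pm1\pmod5$. So $\operatorname{obg}(L)\ge2$ by \eqref{eq:small}. Additivity for both pairs would give $\operatorname{obg}(L\#L\#L)=3\operatorname{obg}(L)\ge6$, whereas $g(L)=1$ and Theorem~\ref{thm:main} give $\operatorname{obg}(L\#L\#L)\le3+2=5$.
\end{proof}

Write $\#^nM$ for the connected sum of $n$ copies of $M$. The next theorem says that the case covered by Haken's theorem is the only one in which additivity holds throughout a class.

\begin{theorem}\label{thm:asymptotic}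
\begin{enumerate}
\item $\operatorname{obg}(M)\le3g(M)$ for every $M$.
\item $\lim_{n\to\infty}\operatorname{obg}(\#^nM)/n=g(M)$ for every $M$.
\item Let $\mathcal S$ be a class of $3$-manifolds closed under $\#$. Then $\operatorname{obg}$ is additive on $\mathcal S$ if and only if $\operatorname{obg}(M)=g(M)$ for all $M\in\mathcal S$. Every $M$ with $\operatorname{obg}(M)>g(M)$ gives a pair $(\#^mM,M)$, for some $m\ge1$, for which additivity fails.
\end{enumerate}
\end{theorem}

Corollary~\ref{cor:disproof} does not name a failing pair. One is given by the last theorem, whose proof uses cited results on involutions of lens spaces and on the Jones polynomial; nothing else in the paper depends on it.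

\begin{theorem}\label{thm:explicit}
We have $\operatorname{obg}(L(5,2))=2$, $\operatorname{obg}(L(19,7))=3$ and $\operatorname{obg}(L(19,7)\#L(5,2))\le4$. So additivity fails for the pair $(L(19,7),L(5,2))$.
\end{theorem}

The defect of additivity is unbounded: $\operatorname{obg}(\#^nL(5,2))\le n+2$, while $n\operatorname{obg}(L(5,2))=2n$.

Theorem~\ref{thm:main} rests on two kinds of Dehn surgery on curves that lie in pages (Section~\ref{sec:surgery}). One changes the monodromy by a Dehn twist and costs nothing. The other compresses the page along the curve and raises $k$ by at most one (Section~\ref{sec:cost}). Section~\ref{sec:lens} shows how the two produce connected sums of lens spaces, and Section~\ref{sec:proof} treats the general case.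

\section{Twisting and compressing surgeries}\label{sec:surgery}

We work in the piecewise linear category. We use that the closure of the complement of a ball in $S^3$ is a ball, and that a homeomorphism between the boundaries of two balls extends over the balls by coning.

\subsection*{Abstract open books}
For a homeomorphism $\varphi$ of $\Sigma$ that is the identity near $\partial\Sigma$, let
\[
M(\Sigma,\varphi)=\Sigma\times[0,1]\big/\bigl((x,1)\sim(\varphi(x),0),\ \ (y,t)\sim(y,t')\text{ for }y\in\partial\Sigma\bigr).
\]
This manifold has an open book whose pages are the \emph{levels}, the images of the surfaces $\Sigma\times\{t\}$. Every open book with page $\Sigma$ arises in this way, and $M(\Sigma,\varphi)$ depends only on the isotopy class of the \emph{monodromy} $\varphi$ rel boundary. A \emph{Dehn twist} along a simple closed curve $c$ is supported in an annulus neighborhood $S^1\times[0,1]$ of $c$, where it is $(z,s)\mapsto(e^{2\pi i\rho(s)}z,s)$ for a monotone function $\rho$ that is $0$ near $s=0$ and $1$ near $s=1$. On an oriented surface a twist is right-handed or left-handed, and the two kinds are inverse to each other.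

When the monodromy is supported near the boundary, the manifold is easy to describe.

\begin{lemma}\label{lem:boundary}
Let $C_1,\dots,C_b$ be disjoint collars of the boundary circles of $\Sigma$, let $\Sigma_0$ be the closure of their complement, and let $d_1,\dots,d_b$ be the boundary circles of $\Sigma_0$ with the boundary orientation. Let $T_i$ be Dehn twists supported in $C_i$, all of the same handedness. Then
\[
M(\Sigma,T_1^{p_1}\cdots T_b^{p_b})=\Sigma_0\times S^1\cup N_1\cup\dots\cup N_b,
\]
where $N_i$ is a solid torus with boundary $d_i\times S^1$ and meridian $f+p_id_i$, and $f$ is the class of the factor $S^1$ with an orientation that does not depend on $i$.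
\end{lemma}

\begin{proof}
Let $N_i$ be the image of $C_i\times[0,1]$. Rotating $d_i$ isotopes $T_i^{p_i}$ to the identity while fixing the outer circle of $C_i$, so $N_i$ is the product of a circle with an interval rotated about one endpoint, which is a solid torus. Let $a\subset C_i$ be an arc from $x\in d_i$ to $y\in\partial\Sigma$. Across the image of $a\times[0,1]$, in which $\{y\}\times[0,1]$ is a point, the loop $\{x\}\times[0,1]$ is homotopic to $a\times\{0\}$ followed by the reverse of $a\times\{1\}=T_i^{p_i}(a)\times\{0\}$. This loop in $C_i$ represents $\pm p_id_i$, with a sign that depends only on the handedness. So, for the right orientation of $f$, the primitive class $f+p_id_i$ dies in $H_1(N_i)$; hence it is the meridian.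
\end{proof}

\begin{example}\label{ex:hopf}
Let $A$ be an annulus with core $d$ and $T$ a twist along $d$. By Lemma~\ref{lem:boundary} with exponents $p$ and $0$, the manifold $M(A,T^p)$ is the union of two solid tori along $d\times S^1$, with meridians $m=f$ and $m'=f+pd$. This is $L(p,1)$, in accordance with \eqref{eq:small}. For $p=\pm1$ it is $S^3$, and the page is a \emph{Hopf annulus}. The curve $d=\pm(m'-m)$ meets each meridian once, so it is isotopic to the core of each solid torus and is unknotted. Pushing $d$ to its two sides within the page moves it into the two solid tori, where it becomes the two cores, whose linking number is $\pm1$. So the core of a Hopf annulus is an unknot, and its linking number with a parallel copy in the page is $\pm1$.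
\end{example}

\subsection*{Surgery on a curve in a level}
Let $K$ be a knot in a $3$-manifold, with regular neighborhood $N$ and meridian $\mu\subset\partial N$. A \emph{slope} is an isotopy class of essential simple closed curves on $\partial N$, and \emph{surgery} along a slope replaces $N$ by a solid torus whose meridian is that slope. A \emph{framing} is a slope that meets $\mu$ once; if $\lambda$ is one framing, the others are $\lambda+m\mu$ with $m\in\mathbb Z$. For a knot in $S^3$ a framing is recorded by the linking number of $K$ with $\lambda$.

Let $c$ be a simple closed curve in the interior of a level $F\times\{t\}$ of a product $F\times I$, where $F$ is a compact oriented surface. A parallel copy of $c$ in the level defines the \emph{level framing} $\lambda$. We call surgery along $\lambda\pm\mu$ a \emph{twisting surgery} and surgery along $\lambda$ a \emph{compressing surgery} on $c$. Disjoint curves in one level can be moved vertically to distinct nearby levels, by an isotopy that preserves the level framings. The names are explained by two lemmas.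

\begin{lemma}\label{lem:twist}
A twisting surgery on $c\times\{t\}\subset F\times I$ amounts to cutting along $F\times\{t\}$ and regluing by a Dehn twist along $c$. The two slopes $\lambda\pm\mu$ correspond to the two handednesses. Hence twisting surgeries on curves in the interiors of distinct pages of an open book yield an open book with the same page.
\end{lemma}

\begin{proof}
Let $A\subset F$ be an annulus neighborhood of $c$ that supports the twist $T$. Cutting and regluing by $T$ is the same as removing the solid torus $A\times[t-\eta,t]$ and gluing it back by the homeomorphism of its boundary that is $T$ on $A\times\{t\}$ and the identity elsewhere. The meridian $\partial(a\times[t-\eta,t])$, with $a$ a spanning arc of $A$, meets $A\times\{t\}$ in one spanning arc, and $T$ makes this arc wind once around $A$. So the meridian goes to $\mu+\lambda$ or $\mu-\lambda$, according to the handedness of $T$. In $M(\Sigma,\varphi)$, surgeries in distinct levels can be treated one at a time, and the result is $M(\Sigma,\varphi')$ with $\varphi'$ the composite of $\varphi$ and the twists.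
\end{proof}

For disjoint curves $c_1,\dots,c_m\subset\operatorname{int}F$ with disjoint annulus neighborhoods $A_j$, let $F_c$ be the surface obtained from $F$ by removing the open annuli and capping the $2m$ new boundary circles with disks.

\begin{lemma}\label{lem:compress}
Compressing surgeries on $c_1,\dots,c_m$ in the level $0$ of $F\times[-1,1]$ give
\[
\bigl(F\times[-1,0]\cup\text{$2$-handles along }c_j\times\{0\}\bigr)\ \cup_{F_c}\ \bigl(F\times[0,1]\cup\text{$2$-handles along }c_j\times\{0\}\bigr),
\]
and the levels away from $0$ are unchanged.
\end{lemma}

\begin{proof}
Remove the solid tori $A_j\times[-\eta,\eta]$ and glue in the new ones. The two circles of $\partial A_j\times\{0\}$ have slope $\lambda$, so they bound disjoint meridian disks of the new solid torus, and these disks cut it into two balls of the form $D^2\times I$. The upper ball meets the rest of the upper half in the annulus $\partial A_j\times[0,\eta]\cup A_j\times\{\eta\}$. So it is a $2$-handle attached along $c_j$ to $F\times[0,1]$ with the dents $A_j\times[0,\eta)$ removed, which is a copy of $F\times[0,1]$. The reflection $t\mapsto-t$ gives the same description of the lower ball. The two halves meet in $(F\setminus\bigcup\operatorname{int}A_j)\times\{0\}$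 together with the meridian disks, which is $F_c$.
\end{proof}

\section{Sums of lens spaces}\label{sec:lens}

Genus one already shows the whole construction. Let $\hat S$ be an oriented torus, with a basis $\mu,\lambda$ of $H_1(\hat S)$. For essential simple closed curves $a,b\subset\hat S$ let
\[
Y(a,b)=V_a\cup\hat S\times[0,1]\cup V_b ,
\]
where the solid torus $V_a$ with meridian $a$ is glued to the bottom and $V_b$ to the top. Then $Y(\mu,p\lambda+q\mu)\cong L(p,q)$, and $Y(ha,hb)=Y(a,b)$ as oriented manifolds for every orientation-preserving homeomorphism $h$ of $\hat S$. By Lemma~\ref{lem:twist}, a twisting surgery replaces $Y(a,b)$ by $Y(a,Tb)$ for a Dehn twist $T$. By Lemma~\ref{lem:compress}, a compressing surgery on an essential curve $c$ in a level gives a manifold that is split by the sphere $\hat S_c$. Each side contains a $2$-handle along $c$, and this handle together with a ball that caps off the sphere is a copy of $V_c$. So a compressing surgery on $c$ has the effect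
\[
Y(a,b)\ \longrightarrow\ Y(a,c)\#Y(c,b),
\]
and the levels above $c$ survive as levels of $Y(c,b)$, ready for the next surgery.

Let $h$ be the mapping class with $h\mu=2\mu+5\lambda$ and $h\lambda=\mu+3\lambda$, and put $L=Y(\mu,h\mu)\cong L(5,2)$. In the basis $\mu,\lambda$,
\[
h=\begin{pmatrix}2&1\\5&3\end{pmatrix}=\begin{pmatrix}1&0\\1&1\end{pmatrix}^{2}\begin{pmatrix}1&1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\1&1\end{pmatrix}
\]
is a product of four twists along $\lambda$ and $\mu$. Start from $Y(\mu,\mu)\cong S^1\times S^2$. Twelve twisting surgeries near the top turn it into $Y(\mu,h^3\mu)$. Compressing surgeries on $h\mu=2\mu+5\lambda$ and, in a higher level, on $h^2\mu=9\mu+25\lambda$ then give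
\[
Y(\mu,h\mu)\#Y(h\mu,h^2\mu)\#Y(h^2\mu,h^3\mu)=L\#L\#L .
\]

Two things are missing for an open book. First, the levels are closed tori, and a page has boundary. Let $S$ be $\hat S$ minus an open disk, so $k(S)=2$; all the curves can be drawn on $S$. Lemma~\ref{lem:heegaard} shows that one compressing surgery, on $\mu$ in the level $0$ of $M(S,\mathrm{id})$, produces $Y(\mu,\mu)$ in such a way that the pages become the punctured levels. The levels of $M(S,\mathrm{id})$ form a circle, so this one surgery creates the bottom and the top solid torus at once. Second, a compressing surgery destroys the fibration. Proposition~\ref{prop:cost} repairs this at the price of one more boundary circle of the page. The three compressing surgeries lead to a torus with four boundary circles as page, and $k=2+3=5$. The punctured torus is paid for once and serves all three summands.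

\section{A compressing surgery costs at most one}\label{sec:cost}

The slopes of a compressing and of a twisting surgery differ by one meridian. So we look for another open book of the same manifold in which the curve still lies in a page, with the page framing changed by $\pm1$. By Example~\ref{ex:hopf}, a Hopf annulus carries exactly such a framing. We attach one to the page for each compressing curve and lead the curve once around it.

\begin{proposition}\label{prop:cost}
Let $c_1,\dots,c_m,\gamma_1,\dots,\gamma_r\subset\operatorname{int}\Sigma$ be simple closed curves, placed in pairwise distinct levels $t\in(0,1)$ of $M(\Sigma,\varphi)$. Let $M'$ be obtained by twisting surgeries of arbitrary signs on the $c_j$ and compressing surgeries on the $\gamma_i$. Then $M'$ has an open book whose page is the boundary connected sum of $\Sigma$ with $r$ annuli. In particular, $\operatorname{obg}(M')\le k(\Sigma)+r$.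
\end{proposition}

The term $r$ cannot be dropped: a compressing surgery on a curve in the disk page of $S^3$ is $0$-framed surgery on the unknot and gives $S^1\times S^2$, which has open book genus $1$.

\begin{proof}
\emph{The new open book.} Choose disjoint arcs $\alpha_1,\dots,\alpha_r\subset\partial\Sigma$ and glue to each $\alpha_i$ an annulus $A_i$ along an arc of its boundary. The result $\Sigma'$ has $\chi(\Sigma')=\chi(\Sigma)-r$, so $k(\Sigma')=k(\Sigma)+r$. Let $\varphi'$ be $\varphi$ on $\Sigma$ and a Dehn twist $T_i$, of either handedness, along the core of $A_i$. The arc $\alpha_i$ is properly embedded in $\Sigma'$ and fixed by $\varphi'$, so $\alpha_i\times[0,1]$ has as image in $M(\Sigma',\varphi')$ a sphere $P_i$, namely an arc rotated about its endpoints. These spheres cut $M(\Sigma',\varphi')$ into the image $X$ of $\Sigma\times[0,1]$ and the images $Z_i$ of $A_i\times[0,1]$.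

To compare with $M(\Sigma,\varphi)$ we replace either side of $\alpha_i$ by a half-disk. Let $D_i$ and $D_i^*$ be disks with $\alpha_i$ as an arc of the boundary; $D_i$ takes the place of $A_i$, and $D_i^*$ takes the place of $\Sigma$. Let $B_i$ be $D_i\times S^1$ with the circle $\{y\}\times S^1$ collapsed to a point for each $y\in\partial D_i\setminus\operatorname{int}\alpha_i$. This is a half-disk rotated about its diameter, hence a ball with boundary $P_i$. Define the ball $B_i^*$ from $D_i^*$ in the same way. Put $\Sigma^+=\Sigma\cup\bigcup D_i$ and extend $\varphi$ by the identity. There is a homeomorphism $\Sigma^+\to\Sigma$ supported near the arcs $\alpha_i$, where $\varphi$ is the identity and no curve passes; through it we identify $M(\Sigma,\varphi)$, with its curves and framings, with $M(\Sigma^+,\varphi)$. Then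
\begin{align*}
M(\Sigma',\varphi')&=X\cup\textstyle\bigcup Z_i, & M(D_i^*\cup A_i,T_i)&=B_i^*\cup Z_i,\\
M(\Sigma,\varphi)&=X\cup\textstyle\bigcup B_i, & M(D_i^*\cup D_i,\mathrm{id})&=B_i^*\cup B_i .
\end{align*}
Both manifolds on the right are $S^3$: the page of the first is a Hopf annulus (Example~\ref{ex:hopf}) and the page of the second is a disk. In particular $Z_i$ is a ball.

\emph{The new curves.} Since $\Sigma$ is connected, there is an embedded arc $e_i$ from an interior point of $\alpha_i$ to $\gamma_i$ whose interior lies in $\operatorname{int}\Sigma\setminus\gamma_i$: take any arc through $\operatorname{int}\Sigma$ and stop at its first point on $\gamma_i$. The arc may cross the other curves. Extend it into $A_i$ up to the core, and let $\gamma_i'\subset\operatorname{int}\Sigma'$ be the band sum of $\gamma_i$ and the core along the extended arc (Figure~\ref{fig:band}). Then $\gamma_i'\cap A_i$ is one arc $\kappa_i$ with endpoints in $\alpha_i$, and $\gamma_i'$ misses $A_j$ for $j\ne i$. Place $\gamma_i'$ in the level $s_i$ of $\gamma_i$. The link formed by the $c_j$ and the $\gamma_i'$ meets $Z_i$ only in $\kappa_i$. Let $\kappa_i^0\subset D_i\times\{s_i\}$ and $\kappa_i^*\subset D_i^*\times\{s_i\}$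 be arcs with the same endpoints as $\kappa_i$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\fill[gray!12] (-4,-1.5) rectangle (0,1.5);
\fill[gray!30,even odd rule] (0,0.6) arc[start angle=151.4,end angle=-151.4,radius=1.253] -- cycle (1.2,0) circle[radius=0.35];
\draw (0,1.5) -- (0,0.6) arc[start angle=151.4,end angle=-151.4,radius=1.253] -- (0,-1.5);
\draw (1.2,0) circle[radius=0.35];
\draw[dotted,thick] (0,-0.6) -- (0,0.6);
\filldraw[fill=white] (-2.5,0) circle[radius=0.3];
\draw[very thick] (-1.81,0.12) arc[start angle=9.87,end angle=350.13,radius=0.7] -- (0.46,-0.12) arc[start angle=189.2,end angle=530.8,radius=0.75] -- cycle;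
\draw[dashed] (-0.9,-1.5) -- (-0.9,1.5);
\node at (-3.6,1.2) {$\Sigma$};
\node at (1.15,1.0) {$A_i$};
\node[left] at (0,0.42) {$\alpha_i$};
\node at (-2.5,0.95) {$\gamma_i'$};
\node at (2.15,0) {$\kappa_i$};
\node[left] at (-0.9,1.2) {$c_j$};
\end{tikzpicture}
\caption{Part of a page $\Sigma$ (light) with an annulus $A_i$ (dark) glued along the boundary arc $\alpha_i$ (dotted). The curve $\gamma_i'$ (thick) follows a curve $\gamma_i$ of $\Sigma$, runs along a band to $A_i$, and goes once around $A_i$ along the arc $\kappa_i$. The dashed curve $c_j$ crosses the band only in projection, since it lies in another page.}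
\label{fig:band}
\end{figure}

\emph{The arcs are trivial.} A properly embedded arc in a ball is \emph{trivial} if it cobounds a disk with an arc in the boundary sphere; the pair is then a cone on a sphere with two marked points. The arcs $\kappa_i^0\subset B_i$ and $\kappa_i^*\subset B_i^*$ are trivial, because each cuts off from its half-disk a disk whose remaining boundary lies in $\alpha_i\times\{s_i\}$. For $\kappa_i\subset Z_i$ consider the knot $\kappa_i\cup\kappa_i^*$ in $S^3=B_i^*\cup Z_i$. It is a core of the Hopf annulus $D_i^*\cup A_i$, hence an unknot with page framing $\pm1$. As $\kappa_i^*$ is trivial, its exterior in $B_i^*$ is an annulus times an interval, attached to the exterior $E_i$ of $\kappa_i$ in $Z_i$ as a collar. So $E_i$ is homeomorphic to the exterior of the unknot: a solid torus in which the meridian of $\kappa_i$ is a longitude. A meridian disk of $E_i$ therefore crosses the annulus around $\kappa_i$ in one spanning arc and has the rest of its boundary on $P_i$. Extended radially to $\kappa_i$, it shows that $\kappa_i$ is trivial.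

By coning, the identity of $P_i$ extends to a homeomorphism $(Z_i,\kappa_i)\to(B_i,\kappa_i^0)$. Together with the identity of $X$, these maps define a homeomorphism $\Psi\colon M(\Sigma',\varphi')\to M(\Sigma,\varphi)$. It fixes the $c_j$ with their framings, and it carries $\gamma_i'$ to the curve $\gamma_i^+=(\gamma_i'\cap\Sigma)\cup\kappa_i^0$ in the level $s_i$.

\emph{The framings.} The curve $\gamma_i^+$ has two framings: its page framing, and the image under $\Psi$ of the page framing of $\gamma_i'$. They agree along the part in $X$, so they differ by some number $m_i$ of full twists along $\kappa_i^0$. To compute $m_i$, close up with $\kappa_i^*$. The map $\Psi|_{Z_i}$ and the identity of $B_i^*$ define a homeomorphism $B_i^*\cup Z_i\to B_i^*\cup B_i$ of $3$-spheres, which takes $\kappa_i\cup\kappa_i^*$ with its page framing $\pm1$ to $\kappa_i^0\cup\kappa_i^*$ with framing $\pm1$. The latter knot lies in a disk page, so its page framing is $0$. These two framings agree along $\kappa_i^*$ and differ by $m_i$ along $\kappa_i^0$. Hence $m_i=\pm1$.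

\emph{Conclusion.} The curve $\gamma_i^+$ is $\gamma_i$ with a finger pushed along $e_i$ into $D_i$. Retract the finger inside the level $s_i$. This level contains no other component of the link, which is where the levels must be distinct, and the isotopy preserves the page framing. So the page framing $\lambda$ of $\gamma_i$ in $M(\Sigma,\varphi)$ and the page framing $\lambda'$ of $\gamma_i'$ in $M(\Sigma',\varphi')$ correspond up to one meridian, $\lambda=\lambda'\pm\mu$, and the compressing surgery on $\gamma_i$ is a twisting surgery on $\gamma_i'$. Thus $M'$ is obtained from $M(\Sigma',\varphi')$ by twisting surgeries in distinct pages, and Lemma~\ref{lem:twist} gives an open book with page $\Sigma'$.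
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

We recall the facts on handlebodies that are used. A handlebody of genus $g$ is a ball with $g$ orientably attached $1$-handles, and any two of the same genus are related by an orientation-preserving homeomorphism. A \emph{complete system of meridian disks} consists of $g$ disjoint properly embedded disks that cut the handlebody into a ball; the complement of their boundary curves in the boundary surface is connected and planar. If $M=H\cup H'$ is a Heegaard splitting, neighborhoods of such disks in $H'$ are $2$-handles attached to $H$, and $H$ together with them is $M$ minus an open ball.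

\subsection*{A Heegaard surface containing a page}
Let $g\ge1$, let $S$ be the compact oriented surface of genus $g$ with one boundary circle, so $k(S)=2g$, and let $\hat S=S\cup D$ be the closed surface, with $D$ a disk. Choose disjoint simple closed curves $\nu_1,\dots,\nu_g\subset\operatorname{int}S$ with connected planar complement, and let
\[
Y_0=V\cup\hat S\times[0,1]\cup W ,
\]
where $V$ and $W$ are handlebodies of genus $g$, glued to $\hat S\times\{0\}$ and $\hat S\times\{1\}$, in both of which the $\nu_j$ bound a complete system of meridian disks.

\begin{lemma}\label{lem:heegaard}
Compressing surgeries on $\nu_1,\dots,\nu_g$ in the level $0$ of $M(S,\mathrm{id})$ give $Y_0$, by a homeomorphism that is the identity on $S\times[\varepsilon,1-\varepsilon]$ for a small $\varepsilon>0$.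
\end{lemma}

\begin{proof}
We show that both manifolds are the union of a ball and the manifold $Q$ obtained from $S\times[0,1]$ by attaching $2$-handles along all $\nu_j\times\{0\}$ and $\nu_j\times\{1\}$. Cutting $S$ along the $\nu_j$ gives a planar surface with $2g+1$ boundary circles, so $S_\nu$ is a disk with boundary $\partial S$. Hence $\partial Q$ is a sphere, the union of two copies of $S_\nu$ and the annulus $\partial S\times[0,1]$.

After shrinking the page by a collar, as in Lemma~\ref{lem:boundary}, we write $M(S,\mathrm{id})=S\times S^1\cup\partial S\times D^2$, with $\{x\}\times\partial D^2$ glued to $\{x\}\times S^1$. By Lemma~\ref{lem:compress}, the surgeries turn $S\times S^1$ into $Q$ with the two copies of $S_\nu$ identified. Removing a thickening $S_\nu\times I$ of this disk leaves a copy of $Q$, by a homeomorphism supported near the level $0$. The complement of this copy is the solid torus $\partial S\times D^2$ together with $S_\nu\times I$, a $2$-handle attached along the longitude $\partial S\times\{\mathrm{pt}\}$. This is a ball.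

In $Y_0$, the handlebody $V$ consists of $2$-handles along the $\nu_j\times\{0\}$ and a ball $b_0$, and $W$ of $2$-handles along the $\nu_j\times\{1\}$ and a ball $b_1$. So the complement of $\operatorname{int}Q$ is $b_0\cup D\times[0,1]\cup b_1$, two balls joined by a $1$-handle, which is a ball. The identity of $Q$ extends over the two complementary balls.
\end{proof}

\subsection*{Splitting off the summands}
Discard the summands $S^3$; if none remains, both sides of the inequality are $0$. Order the others so that $g_i=g(M_i)\ge1$ and $g=g_n=\max_ig_i$, and form $Y_0$ for this $g$. All surgeries below are on curves in $S\times\{t\}$ with $\varepsilon<t<1-\varepsilon$, whose framings from the level $\hat S\times\{t\}$ and from the page $S\times\{t\}$ coincide. Restricting to $S$ loses nothing: for finitely many disjoint curves in $\hat S$, an isotopy of $\hat S$ carries a disk in their complement onto $D$ and so moves them into $S$.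

Stage $i$, for $1\le i\le n-1$, starts from a manifold
\[
Y=U\cup\hat S\times[s,1]\cup W,\qquad U\text{ a handlebody of genus }g,\quad\partial U=\hat S\times\{s\},\quad s<1-\varepsilon .
\]
For $i=1$ take $Y=Y_0$, $s=\varepsilon$ and $U=V\cup\hat S\times[0,\varepsilon]$. In genus one, the compressed level was a sphere that split off the summand. Now $g_i$ may be smaller than $g$, and we must first set aside the part of $U$ that is not needed.

Since $g_i\le g$, there is a properly embedded disk $E\subset U$ that cuts $U$ into handlebodies $U_1$ of genus $g_i$ and $U_2$ of genus $g-g_i$; this is where $g=\max_ig_i$ is used. Identify $U_1$, preserving orientation, with one side of a Heegaard splitting of $M_i$ of genus $g_i$. Let $\gamma_1,\dots,\gamma_{g_i}\subset\partial U_1$ bound a complete system of meridian disks on the other side, isotoped off the disk $E$, so that they lie on $\partial U$. Then $R=U_1\cup(\text{$2$-handles along the }\gamma_j)$ is $M_i$ minus an open ball. An isotopy of $\hat S$ moves the $\gamma_j$ into $S$; we extend it over $U$ and let it carry $E$, $U_1$, $U_2$ along.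

Choose $s<s'<s''<1-\varepsilon$ and perform compressing surgeries on the $\gamma_j$ in the level $s'$. By Lemma~\ref{lem:compress}, the result is a union of two parts along the closed connected surface $\hat S_\gamma$ of genus $g-g_i$.

The lower part is $U$, enlarged by a collar, with $2$-handles along the $\gamma_j$, that is, $R\cup_EU_2$. Let $b$ be a ball with the same boundary sphere as $R$, and let $U_2^+=b\cup_EU_2$, a handlebody of genus $g-g_i$ with boundary $\hat S_\gamma$.

The upper part is $C\cup\hat S\times[s'',1]\cup W$, where $C$ is $\hat S\times[s',s'']$ with $2$-handles along the $\gamma_j\times\{s'\}$. The core of the $j$th handle and the annulus $\gamma_j\times[s',s'']$ form a properly embedded disk in $C$ with boundary in the level $s''$. Removing thin neighborhoods of these disks from $C$ leaves a collar of $\hat S_\gamma$. So $C$ is $\hat S_\gamma\times I$ with $g_i$ $1$-handles attached to its upper side.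

Therefore $U'=U_2^+\cup C$ is a handlebody of genus $g$ with boundary $\hat S\times\{s''\}$. Put $Y'=U'\cup\hat S\times[s'',1]\cup W$. The surgered manifold is $Y'$ with the ball $b$ replaced by $R$, which is the oriented connected sum $M_i\#Y'$. The part $\hat S\times[s'',1]\cup W$ is unchanged and disjoint from $b$, so later surgeries act on $Y'$ alone, and the next stage starts from $Y'$.

\subsection*{The last summand}
After stage $n-1$ we have $M_1\#\cdots\#M_{n-1}\#Y$ with $Y=U\cup\hat S\times[s,1]\cup W$. Since $M_n$ has a Heegaard splitting of genus $g_n=g$, we can identify its two sides with $U$ and $\hat S\times[s,1]\cup W$, preserving orientations. Then $M_n$ and $Y$ differ by a regluing along an orientation-preserving homeomorphism of $\hat S$. By the theorem of Dehn and Lickorish, such a homeomorphism is isotopic to a product of Dehn twists, and each twisting curve can be isotoped into $S$. By Lemma~\ref{lem:twist}, twisting surgeries in distinct levels between $s$ and $1-\varepsilon$ realize this product and turn $Y$ into $M_n$.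

\subsection*{The count}
By Lemma~\ref{lem:heegaard}, $M_1\#\cdots\#M_n$ is obtained from $M(S,\mathrm{id})$ by surgeries on curves in the interiors of pages. Move curves in a common level to distinct nearby levels. The levels of $M(S,\mathrm{id})$ form a circle that can be cut anywhere, so we cut it at a level without curves. The compressing surgeries are on the $g=g_n$ curves $\nu_j$ and on $g_i$ curves in stage $i$, in total $\sum_ig_i$; all others are twisting surgeries. Proposition~\ref{prop:cost} gives
\[
\operatorname{obg}(M_1\#\cdots\#M_n)\le k(S)+\sum_ig_i=2g+\sum_ig_i ,
\]
with a page of genus $g$ that has $1+\sum_ig_i$ boundary circles. This proves Theorem~\ref{thm:main}. \qed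

\section{Asymptotics and additive classes}

\begin{proof}[Proof of Theorem~\ref{thm:asymptotic}]
Part (1) is the case $n=1$ of Theorem~\ref{thm:main}. For (2), Haken's theorem, the inequality $g\le\operatorname{obg}$ and Theorem~\ref{thm:main} give
\begin{equation}\label{eq:sandwich}
n\,g(M)=g(\#^nM)\le\operatorname{obg}(\#^nM)\le(n+2)\,g(M).
\end{equation}
For (3), let $\operatorname{obg}$ be additive on $\mathcal S$ and $M\in\mathcal S$. All $\#^nM$ lie in $\mathcal S$, so $n\operatorname{obg}(M)=\operatorname{obg}(\#^nM)\le(n+2)g(M)$ for all $n$. Hence $\operatorname{obg}(M)\le g(M)$, and equality holds. Conversely, if $\operatorname{obg}=g$ on $\mathcal S$, additivity on $\mathcal S$ is Haken's theorem. Finally, let $\operatorname{obg}(M)>g(M)$ and choose $n$ with $n(\operatorname{obg}(M)-g(M))>2g(M)$. Then \eqref{eq:sandwich} gives $\operatorname{obg}(\#^nM)<n\operatorname{obg}(M)$. If additivity held for $(\#^mM,M)$ for all $1\le m<n$, induction would give equality here.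
\end{proof}

\section{An explicit pair of lens spaces}\label{sec:explicit}

For two lens spaces, Theorem~\ref{thm:main} bounds the open book genus of the sum by $4$, and each has open book genus at most $3$. So we look for one lens space with open book genus $3$ and another with at least $2$. To show $\operatorname{obg}=3$ one must exclude the pages with $k=2h+b-1=2$: the pair of pants and the once-punctured torus.

\subsection*{The pair of pants}
The mapping class group of a pair of pants $P$ rel boundary is $\mathbb Z^3$, generated by the three boundary twists $T_0,T_1,T_2$, which we take of the same handedness.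

\begin{lemma}\label{lem:pants}
Let $M=M(P,T_0^{p_0}T_1^{p_1}T_2^{p_2})$.
\begin{enumerate}
\item If $H_1(M)$ is finite, its order is $|p_0p_1+p_1p_2+p_2p_0|$.
\item If $|p_i|\ge2$ for all $i$, then $\pi_1(M)$ is not cyclic.
\item If $p_0=\pm1$, then $M\cong L(n_1n_2-1,\,n_2)$ with $n_1=p_1+p_0$ and $n_2=p_2+p_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:boundary}, $M$ is $P_0\times S^1$ filled along the slopes $f+p_id_i$, where $d_0+d_1+d_2=0$ in homology.

(1) In the generators $d_1,d_2,f$ the relations are the rows $(-p_0,-p_0,1)$, $(p_1,0,1)$, $(0,p_2,1)$, and the determinant is $p_0p_2+p_0p_1+p_1p_2$.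

(2) Killing $f$ maps $\pi_1(M)$ onto the triangle group $\langle x_0,x_1,x_2\mid x_0x_1x_2=x_i^{p_i}=1\rangle$. Take a triangle with angles $\pi/|p_i|$ in the sphere, the Euclidean plane or the hyperbolic plane, with reflections $\rho,\rho',\rho''$ in its sides. The products $\rho\rho'$, $\rho'\rho''$, $\rho''\rho$ are rotations by $2\pi/|p_i|$ about the three vertices, nontrivial since $|p_i|\ge2$, and their product is $1$. So the triangle group maps onto the group $G$ that they generate. On the sphere, the nontrivial elements of a cyclic group of rotations share one axis, and the three vertices do not lie on one axis. In the two planes, a generator of $G$ would commute with the rotation about one vertex and so fix that vertex; then all of $G$ would fix it, but the rotation about another vertex does not. So $G$ is not cyclic, and neither is $\pi_1(M)$.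

(3) The meridian $f+p_0d_0$ meets $f$ once, so the circle fibration extends over $N_0$, and $P_0\times S^1\cup N_0$ is an annulus times a circle, that is, a thickened torus, with homology basis $d_1,f$. In it $d_0=-p_0f$ and $d_2=-d_1+p_0f$. The solid torus $N_1$ has meridian $\mu=f+p_1d_1$ and longitude $\lambda=d_1$, so $f=\mu-p_1\lambda$. Multiplying the meridian of $N_2$ by the sign $p_0$ gives
\[
p_0(f+p_2d_2)=(p_0+p_2)f-p_0p_2d_1=n_2\mu-(p_0p_1+p_1p_2+p_0p_2)\lambda=n_2\mu-(n_1n_2-1)\lambda .\qedhere
\]
\end{proof}

For $(p_0,p_1,p_2)=(1,2,1)$ we get $(n_1,n_2)=(3,2)$ and $M\cong L(5,2)$. With the lower bound in the proof of Corollary~\ref{cor:disproof}, this gives $\operatorname{obg}(L(5,2))=2$.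

Suppose now that $M\cong L(19,7)$. By (2), some $|p_i|\le1$. If one exponent is $0$, the product of the other two is $\pm19$ by (1), and since $19$ is prime one of them is $\pm1$. So we may assume $p_0=\pm1$. By (3), $n_1n_2\in\{20,-18\}$, so $|n_2|\in\{1,2,3,4,5,6,9,10,18,20\}$, and modulo $19$ the number $n_2$ is, up to sign, one of $1,2,3,4,5,6,9$. But $7\cdot8\equiv-1\pmod{19}$, so $L(19,n_2)\cong L(19,7)$ requires $n_2\equiv\pm7$ or $\pm8$. Hence no open book of $L(19,7)$ has a pair of pants as page.

\subsection*{The once-punctured torus}
Let $S$ be the once-punctured torus. The hyperelliptic involution $\iota$ of $S$ has three fixed points, rotates $\partial S$ by a half turn, and has as quotient a disk with three branch points. By the Birman--Hilden correspondence, every mapping class of $S$ rel boundary is represented by a homeomorphism $\varphi$ that commutes with $\iota$ and covers a homeomorphism $\beta$ of the disk, fixing the boundary and permuting the branch points, that is, a braid $\beta\in B_3$; the two standard twists of $S$ cover the half twists $\sigma_1,\sigma_2$. Then $\iota\times\mathrm{id}$ descends to $M(S,\varphi)$, the quotient is $M(D^2,\beta)\cong S^3$, and the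 branch set, traced out by the three branch points, is the closure of $\beta$. So a manifold with page $S$ is the double cover of $S^3$ branched over a closed $3$-braid.

The two-bridge link with fraction $p/q$ has double branched cover $L(p,q)$, and the fractions $p/q$, $p/q'$ with $q'\equiv\pm q^{\pm1}\pmod p$ give the same link up to mirror image. By Hodgson and Rubinstein \cite{HR}, a link in $S^3$ whose double branched cover is a lens space is the two-bridge link with that cover. So if $L(19,7)$ had page $S$, the two-bridge knot $K$ with fraction $19/7$, equivalently $19/8$, or its mirror image would be a closed $3$-braid. The knot $K$ is $7_6$, and the following lemma agrees with its tabulated braid index $4$. The idea is that for a closed $3$-braid the Jones and Alexander polynomials both come from the trace of one $2\times2$ matrix, so the Alexander polynomial and the exponent sum determine the Jones polynomial.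

\begin{lemma}\label{lem:braid}
Neither $K$ nor its mirror image is the closure of a $3$-braid.
\end{lemma}

\begin{proof}
\emph{The Jones polynomial.} The continued fraction $19/8=2+1/(2+1/(1+1/2))$ gives a reduced alternating diagram of $K$ with $2+2+1+2=7$ crossings. By Kauffman, Murasugi and Thistlethwaite, the span (highest minus lowest degree) of the Jones polynomial $V$ of $K$ equals this crossing number $7$. By Thistlethwaite, nonzero coefficients of $t^i$ and $t^j$ in $V$ have relative sign $(-1)^{i-j}$. Both properties are invariant under $t\leftrightarrow t^{-1}$, so they hold for the mirror image and for either convention.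

\emph{The Alexander polynomial.} For odd coprime $0<q<p$, the group of the two-bridge knot with fraction $p/q$ has the presentation $\langle a,b\mid aw=wb\rangle$ with meridians $a,b$, where $w=b^{\epsilon_1}a^{\epsilon_2}\cdots b^{\epsilon_{p-2}}a^{\epsilon_{p-1}}$ and $\epsilon_i=(-1)^{\lfloor iq/p\rfloor}$. Up to units, the Alexander polynomial is the image under $a,b\mapsto t$ of the free derivative of $awb^{-1}w^{-1}$ with respect to $a$, namely $1+(t-1)\,\partial w/\partial a$. Put $s_j=\epsilon_1+\dots+\epsilon_j$ and $s_0=0$. The letter $a^{\epsilon_j}$, with $j$ even, contributes $t^{s_{j-1}}$ to $\partial w/\partial a$ if $\epsilon_j=1$ and $-t^{s_j}$ if $\epsilon_j=-1$; in both cases $t-1$ times the contribution is $t^{s_j}-t^{s_{j-1}}$. So the polynomial is $\sum_{j=0}^{p-1}(-1)^jt^{s_j}$. For $p/q=19/7$ the numbers $\lfloor7i/19\rfloor$, $1\le i\le18$, are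
\[
0,0,1,1,1,2,2,2,3,3,4,4,4,5,5,5,6,6,
\]
and therefore $s_0,\dots,s_{18}$ are
\[
0,1,2,1,0,-1,0,1,2,1,0,1,2,3,2,1,0,1,2 .
\]
The values $-1,0,1,2,3$ occur $1,5,7,5,1$ times, and $s_j\equiv j\pmod2$. Normalized to be symmetric with $\Delta(1)=1$, the polynomial of $K$ and of its mirror image is
\[
\Delta=-t^{-2}+5t^{-1}-7+5t-t^2 .
\]

\emph{Closed $3$-braids.} Suppose that $K$ or its mirror image is the closure of $\beta\in B_3$, with exponent sum $e$. The closure is a knot, so the permutation of $\beta$ is a $3$-cycle; this is even, so $e$ is even. The reduced Burau representation is
\[
\psi_t(\sigma_1)=\begin{pmatrix}-t&1\\0&1\end{pmatrix},\qquad\psi_t(\sigma_2)=\begin{pmatrix}1&0\\t&-t\end{pmatrix}.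
\]
Let $\tau(t)$ be the trace of $\psi_t(\beta)$; the determinant is $(-t)^e=t^e$. Up to the convention $t\leftrightarrow t^{-1}$, Jones \cite{Jones} gives
\begin{equation}\label{eq:jones}
V=t^{e/2}\,(t+t^{-1}+\tau).
\end{equation}
By Burau's theorem, $\det(I-\psi_t(\beta))=1-\tau+t^e$ equals $(1+t+t^2)\Delta$ up to a unit $\pm t^m$. We claim that the normalized form is
\begin{equation}\label{eq:burau}
(t^{-1}+1+t)\,\Delta=t^{-e/2}\,(1-\tau+t^e).
\end{equation}
It suffices to see that the right side, like the left, is symmetric under $t\leftrightarrow t^{-1}$, which fixes $m$, and equals $3$ at $t=1$, which fixes the sign. For the symmetry let $J=\left(\begin{smallmatrix}t&-1-t\\1+t&-1\end{smallmatrix}\right)$, of determinant $1+t+t^2$. Multiplying out,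
\[
J\psi_t(\sigma_1)=\begin{pmatrix}-t^2&-1\\-t-t^2&t\end{pmatrix}=-t\,\psi_{t^{-1}}(\sigma_1)J,\qquad
J\psi_t(\sigma_2)=\begin{pmatrix}-t^2&t+t^2\\1&t\end{pmatrix}=-t\,\psi_{t^{-1}}(\sigma_2)J .
\]
Hence $J\psi_t(\beta)J^{-1}=(-t)^e\psi_{t^{-1}}(\beta)$ and $\tau(t^{-1})=t^{-e}\tau(t)$, so $t^{-e/2}\tau$ is symmetric, as is $t^{-e/2}+t^{e/2}$. At $t=1$ the matrices $\psi_1(\sigma_i)$ have order $2$, so $\psi_1$ factors through the symmetric group. All $3$-cycles are conjugate to the image of $\sigma_1\sigma_2$, and $\psi_t(\sigma_1\sigma_2)$ has trace $-t$. So $\tau(1)=-1$, and the right side of \eqref{eq:burau} is $3$ at $t=1$.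

\emph{The contradiction.} Eliminating $\tau$ from \eqref{eq:jones} and \eqref{eq:burau} gives
\[
V=t^{e/2}(t^{-1}+1+t)+t^{3e/2}-t^e(t^{-1}+1+t)\Delta .
\]
The last term, $-t^e(t^{-1}+1+t)\Delta$, has coefficients $1,-4,3,-3,3,-4,1$ in degrees $e-3,\dots,e+3$, and the other terms have nonnegative coefficients. So in $V$ the coefficients of $t^{e-3}$ and $t^{e+3}$ are positive, and all coefficients in degrees outside $[e-3,e+3]$ are nonnegative. Since the span is $7$, the extreme degrees are $e-4,e+3$ or $e-3,e+4$. Thus the coefficient of $t^{e-4}$ or of $t^{e+4}$ is positive and adjacent to a positive coefficient, which contradicts the alternation of signs.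
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
The value $\operatorname{obg}(L(5,2))=2$ was found after Lemma~\ref{lem:pants}. For $L(19,7)$, Theorem~\ref{thm:asymptotic}(1) gives $\operatorname{obg}\le3$. The values $0$ and $1$ are excluded by \eqref{eq:small}, since $|H_1|=19$ and $7\not\equiv\pm1\pmod{19}$. The value $2$ is excluded because neither the pair of pants nor, by Lemma~\ref{lem:braid}, the once-punctured torus is a page. Finally, Theorem~\ref{thm:main} gives
\[
\operatorname{obg}(L(19,7)\#L(5,2))\le1+1+2=4<5=\operatorname{obg}(L(19,7))+\operatorname{obg}(L(5,2)).\qedhere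
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cengiz}
Mustafa Cengiz, \emph{Non-prime 3-Manifolds with Open Book Genus Two}, arXiv:1702.07115 (2017).

\bibitem{HR}
Hodgson and Rubinstein, \emph{Involutions and isotopies of lens spaces}, Lecture Notes in Math.\ 1144 (1985).

\bibitem{Jones}
Jones, Ann.\ of Math.\ 126 (1987).

\end{thebibliography}
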